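\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Non-separable completely metrizable convex absolute retracts are Hilbert spaces}


\begin{abstract}
We prove that every non-separable completely metrizable convex subset of a linear metric space which is an absolute retract is homeomorphic to a Hilbert space. The ambient space is not assumed to be locally convex. This answers in the affirmative a problem posed by Banakh and Cauty. The main step is that every non-separable convex subset of a linear metric space, complete or not and an absolute retract or not, has the locally finite approximation property. We also prove that such a set $X$ has the $\operatorname{dens}(X)$-discrete cells property, and we treat the separable convex sets that have a point without totally bounded neighborhood.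
\end{abstract}

\section{The question and the answer}

A \emph{linear metric space} is a linear topological space endowed with an invariant metric that generates its topology. A \emph{Fr\'echet space} is a locally convex complete linear metric space. A topological space is \emph{completely metrizable} if its topology is generated by a complete metric. An \emph{absolute retract} (AR) is a metrizable space that is a retract of every metrizable space containing it as a closed subspace. A \emph{Hilbert space} means $\ell_2(\kappa)$ for some cardinal $\kappa$. The \emph{density} $\operatorname{dens}X$ is the least cardinality of a dense subset of $X$; subspaces of a metrizable space $X$ have density at most $\operatorname{dens}X$, and $\operatorname{dens}\ell_2(\kappa)=\kappa$ for infinite $\kappa$. All linear spaces are over $\mathbb R$ (complex spaces are regarded as real), and ``map'' means continuous map.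

What can a convex set look like topologically? In Fr\'echet spaces there is a short list. By a theorem of Klee, Dobrowolski and Toru\'nczyk, each separable closed convex subset of a Fr\'echet space is homeomorphic to $[0,1]^n\times[0,1)^m\times(0,1)^k$ with $0\le n,k\le\omega$ and $0\le m\le1$. Without separability the list shrinks: each non-separable completely metrizable convex subset of a Fr\'echet space is homeomorphic to a Hilbert space. For instance $[0,1]\times\ell_2(\omega_1)$, in spite of its two faces, is homeomorphic to $\ell_2(\omega_1)$. One reason to expect this is that no point of a non-separable convex set $X$ has a compact neighborhood. Indeed, translate the point to $0$ and let $N$ be a neighborhood of $0$ in $X$. Then $X\subset\bigcup_n nN$, because $x/n\in X$ and $x/n\to0$ for $x\in X$. So $N$ is not separable, while compact metrizable spaces are.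

In a locally convex linear metric space every convex subset is an AR, by Dugundji's theorem. Without local convexity this theorem is not available, so the AR property has to be assumed. Since Hilbert spaces are completely metrizable ARs, both properties are necessary for being homeomorphic to a Hilbert space. Banakh and Cauty \cite{BC} asked whether they are sufficient: \emph{is each non-separable completely metrizable convex AR-subset of a linear metric space homeomorphic to a Hilbert space?} The answer is yes.

\begin{theorem}\label{thm:main}
A non-separable convex subset $X$ of a linear metric space is homeomorphic to a Hilbert space if and only if it is a completely metrizable AR. In that case $X$ is homeomorphic to $\ell_2(\operatorname{dens}X)$.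
\end{theorem}

\subsection*{What has to be proved}

Hilbert spaces are recognized among completely metrizable ARs by general position properties. Let $\mathcal U$ be an open cover of $X$. Maps $f,g:K\to X$ are \emph{$\mathcal U$-near} if for each $x\in K$ some $U\in\mathcal U$ contains both $f(x)$ and $g(x)$. An indexed family of subsets of $X$ is \emph{locally finite} (\emph{discrete}) if every point of $X$ has a neighborhood meeting only finitely many (at most one) of its members.

\begin{definition}
A space $X$ has the \emph{locally finite approximation property} (LFAP) if for every open cover $\mathcal U$ of $X$ there are maps $f_n:X\to X$ $(n\in\mathbb N)$, each $\mathcal U$-near to $\mathrm{id}_X$, such that the family $\{f_n(X)\}_n$ is locally finite in $X$.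

A space $X$ has the \emph{$\kappa$-discrete cells property} if for every $m\in\omega$, all maps $f_\alpha:[0,1]^m\to X$ $(\alpha<\kappa)$ and every open cover $\mathcal U$ of $X$, there are maps $g_\alpha$, $\mathcal U$-near to $f_\alpha$, such that $\{g_\alpha([0,1]^m)\}_{\alpha<\kappa}$ is discrete in $X$.
\end{definition}

Both properties measure room. For instance, a nonempty compact space never has the LFAP, since a locally finite family of nonempty subsets of a compact space is finite.

\begin{theorem}[Banakh--Zarichnyi \cite{BZ}]\label{thm:BZ}
A convex subset of a linear metric space is homeomorphic to an infinite-dimensional Hilbert space if and only if it is a completely metrizable AR with the LFAP.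
\end{theorem}

\begin{theorem}[Toru\'nczyk \cite{T}]\label{thm:T}
\textup{(a)} A completely metrizable AR of density $\kappa\ge\omega$ with the $\kappa$-discrete cells property and the LFAP is homeomorphic to $\ell_2(\kappa)$.

\textup{(b)} A separable completely metrizable AR $X$ is homeomorphic to $\ell_2$ if for all maps $f_n:[0,1]^\omega\to X$ $(n\in\omega)$ and each open cover $\mathcal U$ of $X$ there are maps $g_n$, $\mathcal U$-near to $f_n$, such that $\{g_n([0,1]^\omega)\}_n$ is discrete.
\end{theorem}

In (a), the second condition also appears in the following form: for each sequence $(K_i)$ of simplicial complexes, each map $f:\bigsqcup_iK_i\to X$ and each open cover $\mathcal U$ there is a map $g$, $\mathcal U$-near to $f$, with $\{g(K_i)\}_i$ locally finite. The LFAP implies this: if $f_i$ are maps as in the LFAP, put $g|K_i=f_i\circ f|K_i$; then $g$ is $\mathcal U$-near to $f$ and $g(K_i)\subset f_i(X)$.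

Our task is therefore to verify the general position properties.

\begin{theorem}\label{thm:A}
Every non-separable convex subset of a linear metric space has the LFAP.
\end{theorem}

\begin{theorem}\label{thm:B}
Every non-separable convex subset $X$ of a linear metric space has the $\operatorname{dens}(X)$-discrete cells property, even with arbitrary compact spaces $K_\alpha$ in place of cubes.
\end{theorem}

Neither theorem assumes completeness or the AR property; these two hypotheses of Theorem~\ref{thm:main} are used only in the cited criteria.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:A} and~\ref{thm:B}]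
Let the non-separable convex set $X$ be a completely metrizable AR. By Theorem~\ref{thm:A} and Theorem~\ref{thm:BZ}, $X$ is homeomorphic to an infinite-dimensional Hilbert space, which must be $\ell_2(\operatorname{dens}X)$. Independently of Theorem~\ref{thm:BZ}, the same conclusion follows from Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:T}(a). Conversely, Hilbert spaces are completely metrizable, and they are ARs by Dugundji's theorem.
\end{proof}

The construction behind Theorem~\ref{thm:B} also works for separable sets that are sufficiently far from being locally compact.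

\begin{theorem}\label{thm:C}
Let $X$ be a completely metrizable convex AR in a linear metric space such that some point of $X$ has no totally bounded neighborhood in $X$. Then $X$ is homeomorphic to $\ell_2(\operatorname{dens}X)$. Consequently, a closed convex AR-subset of a complete linear metric space is homeomorphic to an infinite-dimensional Hilbert space if and only if it is not locally compact.
\end{theorem}

Section~\ref{sec:model} shows the idea behind Theorem~\ref{thm:A} in the spaces $\ell_2$ and $\ell_2(\omega_1)$. Sections~\ref{sec:prelim} and~\ref{sec:LFAP} carry it out in general. Section~\ref{sec:cells} proves Theorem~\ref{thm:B}, and Section~\ref{sec:sep} proves Theorem~\ref{thm:C} and shows by an example that its hypothesis cannot be relaxed to the existence of a point without compact neighborhood.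

\section{The idea in $\ell_2$ and in $\ell_2(\omega_1)$}\label{sec:model}

\subsection*{A path that escapes from every small ball}
Let $X=\ell_2$ and fix $t\in(0,1)$. We look for maps $f_n:\ell_2\to\ell_2$ with $\|f_n(x)-x\|\le t$ and $\{f_n(\ell_2)\}_n$ locally finite. Let $u_1,u_2,\dots$ be the standard basis and let
\[
y(s)=(n+1-s)u_n+(s-n)u_{n+1}\qquad(s\in[n,n+1],\ n\ge1)
\]
be the polygonal path through it. Then $\frac12\le\|y(s)\|^2\le1$, and if $\lfloor s'\rfloor\ge\lfloor s\rfloor+2$, then $y(s)$ and $y(s')$ are orthogonal, so $\|y(s)-y(s')\|\ge1$. Hence for each $w\in\ell_2$ the set $\{s:\|y(s)-w\|<\frac12\}$ is bounded: the integer parts of any two of its elements differ by at most~$1$.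

We put $f_n(x)=x+t\,y(h_n(x))$ with a function $h_n:\ell_2\to[1,\infty)$ to be chosen. A constant $h_n$ is useless, since then $f_n(\ell_2)=\ell_2$; the function $h_n$ must react to~$x$. Let $\{d_i\}_{i\ge1}$ be dense in $\ell_2$. We choose $h_n$ so large that $f_n(x)$ stays away from $d_1,\dots,d_n$. Since
\[
f_n(x)-d_i=t\,\bigl(y(h_n(x))-w_i(x)\bigr),\qquad w_i(x)=(d_i-x)/t,
\]
this asks that $y(h_n(x))$ stay away from $n$ points depending on $x$. Given $x$, there is $H(x)$ with $\|y(s)-w_i(x)\|\ge\frac12$ for $s\ge H(x)$ and $i\le n$. If $\|x'-x\|<t/4$, then $\|w_i(x')-w_i(x)\|<\frac14$, so $\|y(s)-w_i(x')\|\ge\frac14$ for $s\ge H(x)$. Thus $H(x)$ is a sufficient parameter on a whole neighborhood of $x$, and every larger one is sufficient too. Averaging the numbers $H(x)$ with a partition of unity gives a continuous $h_n$ whose value at each point is not less than some number sufficient there, so this value is itself sufficient. Hence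
\[
\|f_n(x)-d_i\|\ge t/4\qquad\text{for all }x\in\ell_2,\ i\le n .
\]
Finally, given $z$, choose $i$ with $\|z-d_i\|<t/8$. The ball of radius $t/8$ about $z$ misses $f_n(\ell_2)$ for all $n\ge i$. So the family of images is locally finite.

\subsection*{The non-separable case: push only in the directions of a separable subspace}
In $X=\ell_2(\omega_1)$ there is no countable dense set, and with uncountably many centers to be avoided the point $x$ would face infinitely many constraints. The remedy is to let $f_n(x)-x$ lie in the closed span $E$ of countably many basis vectors $u_1,u_2,\dots$. If $\pi$ is the orthogonal projection onto $M=E^\perp$, then $\pi(f_n(x))=\pi(x)$. So only centers lying over points near $\pi(x)$ matter. Let $\Pi$ be a locally finite cover of $M$ by nonempty open sets of diameter $<t/16$, choose $b_P\in P$ for $P\in\Pi$, and let $\{e_i\}_{i\ge1}$ be dense in $E$. As centers take the points $b_P+e_i$, and choose $h_n$ such that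
\[
\|f_n(x)-b_P-e_i\|\ge t/4\qquad\text{whenever } i\le n \text{ and }\pi(x)\in P\in\Pi .
\]
Near a given point only finitely many $P$ are involved, so the previous argument applies. For $z\in X$ choose $P\in\Pi$ with $\pi(z)\in P$ and $i$ with $\|z-b_P-e_i\|<t/8$. If $n\ge i$, $\|f_n(x)-z\|<t/8$ and $\pi(f_n(x))\in P$, then $\pi(x)\in P$ and $\|f_n(x)-b_P-e_i\|<t/4$, which is impossible. So a neighborhood of $z$ misses $f_n(X)$ for all $n\ge i$.

\subsection*{What remains for the general case}
Four things have to be changed. There is no orthonormal basis, so an escaping path must be constructed, and it must be bounded in the sense of linear topological spaces, since otherwise multiplication by small $t$ would not make it small; this is where non-separability is used. The complement $E^\perp$ is replaced by the quotient $L/E$ of the ambient space $L$. As $X$ is only convex, $x$ must be moved to a convex combination $(1-t)x+ty$. Finally, for arbitrary covers $t$ must depend on $x$ and may have infimum $0$, so we need a sequence of scales instead of the single number $t/4$.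

\section{Preliminaries}\label{sec:prelim}

Let $L$ be a linear metric space and $X\subset L$ a nonempty convex set. After a translation we assume $0\in X$, so $cX\subset X$ for $c\in[0,1]$.

\subsection*{F-norms}
By a theorem of Kakutani, the topology of $L$ is generated by an F-norm, that is, by the metric $|u-v|$ for a function $|\cdot|:L\to[0,\infty)$ with $|v|=0$ iff $v=0$, $|u+v|\le|u|+|v|$, and $|\lambda v|\le|v|$ for $|\lambda|\le1$. All distances, $\operatorname{dist}(v,A)=\inf_{a\in A}|v-a|$ (with $\operatorname{dist}(v,\emptyset)=+\infty$), refer to it. Cauchy sequences and totally bounded sets are the same for all invariant metrics generating the topology: $(v_n)$ is Cauchy iff for each neighborhood $V$ of $0$ we have $v_n-v_m\in V$ for all large $n,m$, and $A$ is totally bounded iff for each $V$ finitely many translates of $V$ cover~$A$. In particular, if the given metric of $L$ is complete, so is the metric $|u-v|$.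

An F-norm is not homogeneous. What replaces homogeneity is the following lower estimate: for $v\in L$ and $t\in(0,1]$,
\begin{equation}\label{eq:scale}
|tv|\ \ge\ \frac{|v|}{\lceil1/t\rceil}.
\end{equation}
Indeed $1\le t\lceil1/t\rceil$, so $|v|\le\bigl|\lceil1/t\rceil\,tv\bigr|\le\lceil1/t\rceil\,|tv|$. In particular $|tv|\ge|v|/2$ for $t\in[\frac12,1]$. Also $|\tau v|$ is nondecreasing in $\tau\ge0$.

A nonempty set $B\subset L$ is \emph{bounded} if $\beta_B(\tau):=\sup_{b\in B}|\tau b|\to0$ as $\tau\to0$. Balls of an F-norm need not be bounded: for $|v|=\sum_i2^{-i}\min(1,|v_i|)$ on $\mathbb R^{\mathbb N}$ every ball around $0$ contains a line.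

We shall use the following consequence of the continuity of multiplication by scalars:
\begin{equation}\label{eq:return}
\text{if } t_j\in[0,\tfrac12],\ t_j\to0\text{ and }(1-t_j)a_j\to z,\text{ then } a_j=\tfrac1{1-t_j}\,(1-t_j)a_j\to z .
\end{equation}

\subsection*{Covers and nearness}
For an open cover $\mathcal U$ of $X$ put
\[
R(x)=\sup\bigl\{r\in(0,1]:\{x'\in X:|x'-x|<r\}\subset U\text{ for some }U\in\mathcal U\bigr\},\qquad \varepsilon=R/2 .
\]
If the $r$-ball about $x$ lies in $U$, then so does the ball of radius $r-|x-x'|$ about $x'$ (when this number is positive); hence $R(x')\ge R(x)-|x-x'|$. So $\varepsilon:X\to(0,\frac12]$ is continuous, and the ball $\{x'\in X:|x'-x|<\varepsilon(x)\}$ lies in a member of $\mathcal U$. Consequently, $g$ is $\mathcal U$-near to $f$ as soon as $|g(x)-f(x)|<\varepsilon(f(x))$ for all $x$.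

\subsection*{Averaging}
Metrizable spaces are paracompact, so partitions of unity subordinated to open covers exist. We need them in the following form.

\begin{lemma}\label{lem:average}
Let $(G_i)_{i\in I}$ be an open cover of $X$ and $c_i\in\mathbb R$ $(i\in I)$. There is a continuous function $h:X\to\mathbb R$ such that for each $x\in X$ there are $i,j\in I$ with $x\in G_i\cap G_j$ and $c_i\le h(x)\le c_j$.
\end{lemma}

\begin{proof}
Take a locally finite partition of unity $(\varphi_i)$ with $\operatorname{supp}\varphi_i\subset G_i$ and put $h=\sum_ic_i\varphi_i$. The value $h(x)$ is a weighted mean of the finitely many $c_i$ with $\varphi_i(x)>0$, so it lies between the least and the greatest of them.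
\end{proof}

\begin{lemma}\label{lem:t}
Let $B\subset L$ be bounded and $\eta:X\to(0,\infty)$ continuous. There is a continuous function $t:X\to(0,\frac12]$ with
\[
|t(x)x|+\beta_B(t(x))<\eta(x)\qquad(x\in X).
\]
\end{lemma}

\begin{proof}
For $x_0\in X$ choose $t_{x_0}\in(0,\frac12]$ with $|t_{x_0}x_0|+\beta_B(t_{x_0})<\eta(x_0)$. By continuity, $|t_{x_0}x|+\beta_B(t_{x_0})<\eta(x)$ for $x$ in an open neighborhood $G_{x_0}$ of $x_0$. By monotonicity, $|\tau x|+\beta_B(\tau)<\eta(x)$ for $x\in G_{x_0}$ and $0\le\tau\le t_{x_0}$. Apply Lemma~\ref{lem:average} to the sets $G_{x_0}$ and the numbers $t_{x_0}$: the resulting function $t$ has values in $(0,\frac12]$, and at each $x$ we have $t(x)\le t_{x_0}$ for some $x_0$ with $x\in G_{x_0}$.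
\end{proof}

\section{The locally finite approximation property}\label{sec:LFAP}

In this section $X$ is non-separable, and we prove Theorem~\ref{thm:A}.

\subsection*{The path}
The following lemma is the only place in the proof where non-separability is used. Some such hypothesis is needed: if $X$ is compact, no path $y$ can satisfy (b) below, since the points $y(n)$ have a cluster point in $X$. Uncountability is used twice, to make the distances in the construction bounded below and to make the chosen sequence bounded.

\begin{lemma}\label{lem:path}
There are a closed separable linear subspace $E\subset L$, a map $y:[1,\infty)\to X\cap E$ and $\rho>0$ such that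
\begin{enumerate}
\item[(a)] $B=y([1,\infty))$ is bounded in $L$;
\item[(b)] for each $w\in L$ the set $\{s\ge1:|y(s)-w|<\rho\}$ is bounded in $\mathbb R$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The vertices.} By induction choose $x_\alpha\in X$ $(\alpha<\omega_1)$ outside the closed linear span of $\{x_\beta:\beta<\alpha\}$; this is possible because that span is separable and $X$ is not. The distance from $x_\alpha$ to the span is positive, so for some $r>0$ there is an uncountable $A_0\subset\omega_1$ with
\[
\operatorname{dist}\bigl(x_\alpha,\operatorname{span}\{x_\beta:\beta<\alpha\}\bigr)\ge r\qquad(\alpha\in A_0).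
\]
Since $x_\alpha/m\to0$ as $m\to\infty$, we can choose inductively $m_k\in\mathbb N$ and uncountable sets $A_0\supset A_1\supset A_2\supset\cdots$ with $|x_\alpha/m_k|\le1/k$ for $\alpha\in A_k$, $k\ge1$. Uncountable subsets of $\omega_1$ are unbounded, so there are $\alpha_1<\alpha_2<\cdots$ with $\alpha_n\in A_n$. Put $z_n=x_{\alpha_n}$. Then
\begin{equation}\label{eq:zn}
\operatorname{dist}\bigl(z_n,\operatorname{span}\{z_1,\dots,z_{n-1}\}\bigr)\ge r\qquad(n\ge1).
\end{equation}
The set $\{z_n\}$ is bounded: given $k$, for $|\tau|\le1/m_k$ we have $|\tau z_n|\le1/k$ for all $n\ge k$, and for each of the finitely many $n<k$ we have $\tau z_n\to0$ as $\tau\to0$.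

\emph{The path.} Let $E$ be the closed linear span of $\{z_n\}$ and
\[
y(s)=(n+1-s)z_n+(s-n)z_{n+1}\qquad(s\in[n,n+1]).
\]
By convexity $y(s)\in X\cap E$. Since $|\tau y(s)|\le|\tau z_n|+|\tau z_{n+1}|$, we get $\beta_B(\tau)\le2\sup_n|\tau z_n|\to0$ as $\tau\to0$. This is (a).

\emph{Escape.} Choose $c_0\in(0,\frac12]$ with $|cz_n|\le r/4$ for all $n$ and $0\le c\le c_0$, and put $2\rho=\min(r/4,\ r/\lceil1/c_0\rceil)$. We claim that $|y(s)-y(s')|\ge2\rho$ if $m:=\lfloor s'\rfloor\ge\lfloor s\rfloor+2$. Let $c=s'-m\in[0,1)$ and $F=\operatorname{span}\{z_1,\dots,z_{m-1}\}$. Then $y(s)\in F$ and $y(s')=(1-c)z_m+cz_{m+1}$.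

If $c\le c_0$, then $1-c\ge\frac12$, and for $v\in F$ by \eqref{eq:scale} and \eqref{eq:zn}
\[
|y(s')-v|\ \ge\ \Bigl|(1-c)\Bigl(z_m-\frac v{1-c}\Bigr)\Bigr|-|cz_{m+1}|\ \ge\ \frac r2-\frac r4=\frac r4 .
\]
If $c>c_0$, then for $v\in F$ the vector $v-(1-c)z_m$ lies in $\operatorname{span}\{z_1,\dots,z_m\}$, so
\[
|y(s')-v|=\Bigl|c\Bigl(z_{m+1}-\frac{v-(1-c)z_m}c\Bigr)\Bigr|\ \ge\ \frac r{\lceil1/c\rceil}\ \ge\ \frac r{\lceil1/c_0\rceil}.
\]
With $v=y(s)$ the claim follows. If now $|y(s)-w|<\rho$ and $|y(s')-w|<\rho$, then $|y(s)-y(s')|<2\rho$, so $|\lfloor s\rfloor-\lfloor s'\rfloor|\le1$. This gives (b).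
\end{proof}

\subsection*{The form of the maps}
Fix $E,y,\rho,B$ as in Lemma~\ref{lem:path}, and write $\beta=\beta_B$. Let $\mathcal U$ be an open cover of $X$, let $\varepsilon$ be the function from Section~\ref{sec:prelim}, and let $t:X\to(0,\frac12]$ be given by Lemma~\ref{lem:t} with $\eta=\varepsilon$. For every map $h:X\to[1,\infty)$ the map
\begin{equation}\label{eq:form}
f(x)=(1-t(x))x+t(x)\,y(h(x))
\end{equation}
takes $X$ into $X$, and $|f(x)-x|\le|t(x)x|+\beta(t(x))<\varepsilon(x)$, so $f$ is $\mathcal U$-near to $\mathrm{id}_X$. It remains to choose $h=h_n$ so that the images are locally finite.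

In Section~\ref{sec:model} the weight $t$ was constant. Here $t(x)$ may come arbitrarily close to $0$, and where $t(x)$ is small, the path has little influence on $f(x)$. The next statement says that such $x$ do no harm near a given point $z$.

\begin{lemma}\label{lem:tau}
For each $z\in X$ there are $\eta,\tau>0$ such that $x\in X$, $b\in B$ and $|(1-t(x))x+t(x)b-z|<\eta$ imply $t(x)\ge\tau$.
\end{lemma}

\begin{proof}
Otherwise there are $x_j\in X$ and $b_j\in B$ with $(1-t(x_j))x_j+t(x_j)b_j\to z$ and $t(x_j)\to0$. Then $|t(x_j)b_j|\le\beta(t(x_j))\to0$, so $(1-t(x_j))x_j\to z$ and, by \eqref{eq:return}, $x_j\to z$. As $z\in X$ and $t$ is continuous on $X$, $t(x_j)\to t(z)>0$, a contradiction.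
\end{proof}

\subsection*{The sets to be avoided}
Let $\pi:L\to M=L/E$ be the quotient map, with the quotient F-norm $\|\pi(v)\|=\inf_{e\in E}|v-e|$ on $M$. Since $E$ is closed, this gives a metric on $M$, and $\pi$ does not increase distances. Since $y$ has values in $E$, for every $f$ of the form \eqref{eq:form} we have
\begin{equation}\label{eq:pi}
\pi(f(x))=\pi\bigl((1-t(x))x\bigr),
\end{equation}
whatever $h$ is. For $k\ge1$ put $\rho_k=\rho/(4k)$; this is the scale for points with $t(x)\ge1/k$. By paracompactness of $M$ there is a locally finite cover $\Pi_k$ of $M$ by nonempty open sets of diameter $<\rho_k$. For each $P\in\bigcup_k\Pi_k$ fix $b_P\in L$ with $\pi(b_P)\in P$, and let $\{e_i\}_{i\ge1}$ be dense in the separable space $E$. For $k\le n$ put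
\[
T_{n,k}=\bigl\{w\in L:\ \text{there are }P\in\Pi_k\text{ and }i\le n\text{ with }\pi(w)\in P,\ |w-b_P-e_i|<2\rho_k\bigr\}.
\]

\begin{lemma}\label{lem:avoid}
For each $n\ge1$ there is a map $h_n:X\to[1,\infty)$ such that the map $f_n(x)=(1-t(x))x+t(x)\,y(h_n(x))$ satisfies $f_n(x)\notin T_{n,k}$ whenever $k\le n$ and $t(x)\ge1/k$.
\end{lemma}

\begin{proof}
\emph{A sufficient parameter near a point.} Fix $x\in X$. Let $O\subset M$ be an open neighborhood of $\pi((1-t(x))x)$ meeting only finitely many members of $\Pi_1\cup\dots\cup\Pi_n$, and let $\mathcal F$ be the finite set of pairs $(P,i)$ with $P\in\Pi_1\cup\dots\cup\Pi_n$, $P\cap O\ne\emptyset$, $i\le n$. For $(P,i)\in\mathcal F$ the map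
\[
w_{P,i}(x')=\frac{b_P+e_i-(1-t(x'))x'}{t(x')}\qquad(x'\in X)
\]
is continuous. So $x$ has an open neighborhood $G_x$ in $X$ such that for $x'\in G_x$ we have $\pi((1-t(x'))x')\in O$ and $|w_{P,i}(x')-w_{P,i}(x)|<\rho/2$ for all $(P,i)\in\mathcal F$. By Lemma~\ref{lem:path}(b) there is $H(x)\ge1$ with $|y(s)-w_{P,i}(x)|\ge\rho$ for all $s\ge H(x)$ and $(P,i)\in\mathcal F$. We claim:
\begin{equation}\label{eq:suff}
\begin{gathered}
\text{if }x'\in G_x,\ s\ge H(x),\ k\le n\text{ and }t(x')\ge1/k,\\
\text{then }v:=(1-t(x'))x'+t(x')\,y(s)\notin T_{n,k}.
\end{gathered}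
\end{equation}
Suppose on the contrary that $\pi(v)\in P\in\Pi_k$ and $|v-b_P-e_i|<2\rho_k$ with $i\le n$. As in \eqref{eq:pi}, $\pi(v)=\pi((1-t(x'))x')\in O$, so $(P,i)\in\mathcal F$. We have $v-b_P-e_i=t(x')\,(y(s)-w_{P,i}(x'))$ and $k\,t(x')\ge1$, hence
\[
|y(s)-w_{P,i}(x')|\ \le\ \bigl|k\,t(x')\,(y(s)-w_{P,i}(x'))\bigr|\ \le\ k\,|v-b_P-e_i|\ <\ 2k\rho_k=\rho/2 .
\]
So $|y(s)-w_{P,i}(x)|<\rho$, contrary to the choice of $H(x)$. This proves \eqref{eq:suff}.

\emph{Averaging.} Apply Lemma~\ref{lem:average} to the sets $G_x$ and the numbers $H(x)$, $x\in X$. It gives a continuous $h_n:X\to[1,\infty)$ such that for each $x'\in X$ there is $x$ with $x'\in G_x$ and $h_n(x')\ge H(x)$. By \eqref{eq:suff} with $s=h_n(x')$, the map $f_n$ is as required.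
\end{proof}

\subsection*{Local finiteness}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The maps $f_n$ of Lemma~\ref{lem:avoid} have the form \eqref{eq:form}, so they are $\mathcal U$-near to $\mathrm{id}_X$. Let $z\in X$, let $\eta,\tau$ be as in Lemma~\ref{lem:tau}, and fix an integer $k\ge1/\tau$ and $P\in\Pi_k$ with $\pi(z)\in P$. Since $\|\pi(z)-\pi(b_P)\|<\rho_k$, there is $e\in E$ with $|z-b_P-e|<\rho_k$, and by density there is $i$ with $|z-b_P-e_i|<\rho_k$. Consider the neighborhood
\[
O_z=\bigl\{w\in X:\ |w-z|<\min(\eta,\rho_k),\ \pi(w)\in P\bigr\}
\]
of $z$ in $X$. Let $n\ge\max(k,i)$ and suppose $f_n(x)\in O_z$. By Lemma~\ref{lem:tau}, $t(x)\ge\tau\ge1/k$. Moreover $\pi(f_n(x))\in P$ and $|f_n(x)-b_P-e_i|\le|f_n(x)-z|+|z-b_P-e_i|<2\rho_k$. So $f_n(x)\in T_{n,k}$, contrary to Lemma~\ref{lem:avoid}. Hence $O_z$ can meet $f_n(X)$ only for $n<\max(k,i)$.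
\end{proof}

\section{Discrete families of compacta}\label{sec:cells}

Theorem~\ref{thm:A} separates countably many maps; Theorem~\ref{thm:B} asks us to separate $\kappa=\operatorname{dens}X$ maps $f_\alpha$, but of compact spaces. Compactness permits transfinite induction: at stage $\alpha$ the set $C=\bigcup_{\beta<\alpha}g_\beta(K_\beta)$ already occupied has density less than $\kappa$ (if $\kappa>\omega$), and we may push $f_\alpha$ away from it.

If the unit ball of $L$ were bounded, it would be natural to push towards one point: choose the weight $t$ by Lemma~\ref{lem:t} with this ball as $B$, choose $y_\alpha\in X$ in the ball, and put $g_\alpha(x)=(1-t(a))a+t(a)y_\alpha$ with $a=f_\alpha(x)$, where $y_\alpha$ has distance at least $\delta$ from all points $(w-(1-t(a))a)/t(a)$ with $w\in C$ and $a\in f_\alpha(K_\alpha)$. By \eqref{eq:scale}, $g_\alpha(x)$ has then distance at least $\delta/\lceil1/t(a)\rceil$ from $C$, a bound depending on $a$ but not on $\alpha$. Two difficulties are visible. First, $\delta$ must not depend on $\alpha$; this is Lemma~\ref{lem:delta}. Second, balls may be unbounded (Section~\ref{sec:prelim}),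 and then it may happen that no weight $t(a)>0$ makes $t(a)y$ small enough for all $y\in X$ in a fixed ball. We therefore push towards points $y_\alpha(s)$ of a path that converges to $0$ at a prescribed rate, and we move along the path as far as the nearness at $a$ requires.

\subsection*{Small sets}
Let $X\subset L$ be convex with $0\in X$, $\kappa=\operatorname{dens}X$, and let $\lambda$ be an infinite cardinal such that one of the following holds:
\begin{enumerate}
\item[(i)] $\omega<\lambda\le\kappa$ and $\lambda$ has uncountable cofinality; then $C\subset L$ is called \emph{small} if $\operatorname{dens}C<\lambda$;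
\item[(ii)] $\lambda=\omega$ and $0$ has no totally bounded neighborhood in $X$; then $C\subset L$ is called \emph{small} if $C$ is compact.
\end{enumerate}
In both cases finite unions of small sets are small, and if $C$ is small and $K$ is a compact metrizable space, then every continuous image of $C\times K$ in $L$ is small. Case (ii) is needed only for Theorem~\ref{thm:C}.

\begin{lemma}\label{lem:delta}
For each $r>0$ there is $\delta(r)>0$ such that for every small $C$ there is $y\in X$ with $|y|\le r$ and $\operatorname{dist}(y,C)\ge\delta(r)$.
\end{lemma}

\begin{proof}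
Let $X_r=\{y\in X:|y|\le r\}$.

(i) If the lemma fails, then for each $j\in\mathbb N$ there is a small $C_j$ with $\operatorname{dist}(y,C_j)<1/j$ for all $y\in X_r$. So $X_r$ lies in the closure of $\bigcup_jC_j$, whose density is less than $\lambda$ because $\lambda$ has uncountable cofinality. Since $x/n\in X$ and $x/n\to0$ for $x\in X$, we have $X\subset\bigcup_nnX_r$. Hence $\operatorname{dens}X\le\omega\cdot\operatorname{dens}X_r<\lambda\le\kappa$, a contradiction.

(ii) The set $X_r$ is a neighborhood of $0$ in $X$, so it is not totally bounded. Hence for some $\delta>0$ it is not covered by finitely many balls of radius $2\delta$. A compact $C$ is covered by finitely many balls of radius $\delta$; if $\operatorname{dist}(y,C)<\delta$ held for all $y\in X_r$, the concentric balls of radius $2\delta$ would cover $X_r$. So $\delta(r)=\delta$ will do.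
\end{proof}

\begin{remark}\label{rem:cof}
Uncountable cofinality cannot be dropped in case (i) of Lemma~\ref{lem:delta}. In the $\ell_2$-sum of the spaces $\ell_2(\aleph_n)$, $n\ge1$, let $X$ be the set of all $x=(x_n)$ with $\|x_n\|\le2^{-n}$ for all $n$. Then $\operatorname{dens}X=\aleph_\omega$. For $N\ge1$ the set $C_N=\{x\in X:x_n=0\text{ for }n>N\}$ has density $\aleph_N$, but each point of $X$ has distance at most $(\sum_{n>N}4^{-n})^{1/2}<2^{-N}$ from it. So for $\lambda=\aleph_\omega$ no $\delta(r)$ exists.
\end{remark}

\begin{proposition}\label{prop:discrete}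
Let $f_\alpha:K_\alpha\to X$ $(\alpha<\lambda)$ be maps of nonempty compact spaces, $\mathcal U$ an open cover of $X$, and $C_0\subset L$ a small set. There are maps $g_\alpha:K_\alpha\to X$, $\mathcal U$-near to $f_\alpha$, such that $\{g_\alpha(K_\alpha)\}_{\alpha<\lambda}$ is discrete in $X$ and $g_\alpha(K_\alpha)\cap C_0=\emptyset$ for all $\alpha$.
\end{proposition}

\begin{proof}
\emph{Constants and functions.} Let $r_1=\frac12$ and, for $k\ge1$,
\[
\delta_k=\delta(r_k),\qquad r_{k+1}=\min\bigl(2^{-k-1},\tfrac18\delta_k\bigr),\qquad \eta_k=\min\bigl(\tfrac38\delta_k,\tfrac12\delta_{k+1}\bigr).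
\]
Let $\varepsilon:X\to(0,\frac12]$ be the function from Section~\ref{sec:prelim}. By Lemma~\ref{lem:t} (with $B=\{0\}$ and $\eta=\varepsilon/2$) there is a continuous $t:X\to(0,\frac12]$ with $|t(a)a|<\varepsilon(a)/2$. Put
\[
\sigma(a)=\frac4{\varepsilon(a)}+\frac1{t(a)} .
\]

\emph{The form of $g_\alpha$.} By induction on $\alpha$ we shall choose points $y_\alpha^k\in X$ with $|y_\alpha^k|\le r_k$ $(k\ge1)$, and put
\begin{align*}
y_\alpha(s)&=(k+1-s)\,y_\alpha^k+(s-k)\,y_\alpha^{k+1}\qquad(s\in[k,k+1]),\\
g_\alpha(x)&=(1-t(a))a+t(a)\,y_\alpha(\sigma(a)),\qquad a=f_\alpha(x).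
\end{align*}
Then $g_\alpha:K_\alpha\to X$ is continuous. For $s\in[k,k+1]$ we have
\begin{equation}\label{eq:ysmall}
|y_\alpha(s)|\le2^{-k}+2^{-k-1}<2^{1-k}\le1/k .
\end{equation}
Since $1/t(a)\ge2$, the number $k=\lfloor\sigma(a)\rfloor$ satisfies $k>\sigma(a)-1>4/\varepsilon(a)$, so
\begin{equation}\label{eq:near}
|g_\alpha(x)-a|\le|t(a)a|+|y_\alpha(\sigma(a))|<\tfrac12\varepsilon(a)+\tfrac14\varepsilon(a)<\varepsilon(a).
\end{equation}
Thus $g_\alpha$ is $\mathcal U$-near to $f_\alpha$, however the $y_\alpha^k$ are chosen.

\emph{Choice of $y_\alpha^k$.} Suppose $g_\beta$ $(\beta<\alpha)$ are constructed, and let $C=C_0\cup\bigcup_{\beta<\alpha}g_\beta(K_\beta)$. This set is small: in case (i) it is the union of $C_0$ and fewer than $\lambda$ compact metrizable, hence separable, sets; in case (ii) it is a finite union of compact sets. So the set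
\[
S=\Bigl\{\frac{w-(1-t(a))a}{t(a)}:\ w\in C,\ a\in f_\alpha(K_\alpha)\Bigr\},
\]
a continuous image of $C\times f_\alpha(K_\alpha)$, is small as well. We want the whole path $y_\alpha$ to avoid $S$, not only its vertices. In a point of the segment from $y_\alpha^k$ to $y_\alpha^{k+1}$ one of the two vertices has weight at least $\frac12$. If it is $y_\alpha^k$, the other vertex is negligible because $r_{k+1}$ is small compared with $\delta_k$; if it is $y_\alpha^{k+1}$, the vertex $y_\alpha^k$ is already known and can be taken into account in the choice of $y_\alpha^{k+1}$. This dictates the requirements. By Lemma~\ref{lem:delta} choose successively $y_\alpha^1,y_\alpha^2,\dots$ in $X$ with $|y_\alpha^k|\le r_k$ and with distance at least $\delta_k$ from the set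
\[
\bigl\{v/c:\ v\in S,\ \tfrac12\le c\le1\bigr\}\ \cup\ \bigl\{(v-(1-c)y_\alpha^{k-1})/c:\ v\in S,\ \tfrac12\le c\le1\bigr\}
\]
(the second set is omitted for $k=1$). This set is small, being the union of at most two continuous images of $S\times[\frac12,1]$.

\emph{The path avoids $S$.} We claim that $\operatorname{dist}(y_\alpha(s),S)\ge\eta_k$ for $s\in[k,k+1]$. Let $c=s-k$ and $v\in S$. If $c\le\frac12$, then by \eqref{eq:scale} and $|cy_\alpha^{k+1}|\le r_{k+1}\le\delta_k/8$
\[
|y_\alpha(s)-v|\ \ge\ \Bigl|(1-c)\Bigl(y_\alpha^k-\frac v{1-c}\Bigr)\Bigr|-\frac{\delta_k}8\ \ge\ \frac{\delta_k}2-\frac{\delta_k}8=\frac38\delta_k .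
\]
If $c\ge\frac12$, then by \eqref{eq:scale}
\[
|y_\alpha(s)-v|=\Bigl|c\Bigl(y_\alpha^{k+1}-\frac{v-(1-c)y_\alpha^k}c\Bigr)\Bigr|\ \ge\ \frac{\delta_{k+1}}2 .
\]

\emph{Separation.} Hence for $w\in C$ and $a=f_\alpha(x)$, by \eqref{eq:scale},
\begin{equation}\label{eq:sep}
|g_\alpha(x)-w|=\Bigl|t(a)\Bigl(y_\alpha(\sigma(a))-\frac{w-(1-t(a))a}{t(a)}\Bigr)\Bigr|\ \ge\ \theta(a):=\frac{\eta_{\lfloor\sigma(a)\rfloor}}{\lceil1/t(a)\rceil}>0 .
\end{equation}
So the compact sets $g_\alpha(K_\alpha)$ are pairwise disjoint and miss $C_0$. Note that $\theta$ is a function on $X$ that does not depend on $\alpha$.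

\emph{Local finiteness.} Suppose local finiteness fails at $z\in X$. Then there are distinct $\alpha_j$ and $x_j\in K_{\alpha_j}$ with $g_{\alpha_j}(x_j)\to z$. A sequence of distinct ordinals has an increasing subsequence, so we may assume $\alpha_1<\alpha_2<\cdots$. Let $a_j=f_{\alpha_j}(x_j)$. By \eqref{eq:sep} with $\alpha=\alpha_j$ and $w=g_{\alpha_{j-1}}(x_{j-1})$ we get $\theta(a_j)\to0$. If $\sigma(a)\le N\in\mathbb N$, then $\lceil1/t(a)\rceil\le N$ and $\theta(a)\ge\frac1N\min_{k\le N}\eta_k$. Hence $\sigma(a_j)\to\infty$. By \eqref{eq:ysmall}, $|t(a_j)y_{\alpha_j}(\sigma(a_j))|\le|y_{\alpha_j}(\sigma(a_j))|\to0$, so $(1-t(a_j))a_j\to z$. Since $\sigma(a_j)\to\infty$, after passing to a subsequence $\varepsilon(a_j)\to0$ or $t(a_j)\to0$. In the first case $a_j\to z$ by \eqref{eq:near}, in the second case $a_j\to z$ by \eqref{eq:return}. By continuity $\sigma(a_j)\to\sigma(z)<\infty$, a contradiction.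

\emph{Discreteness.} A locally finite family of pairwise disjoint closed sets is discrete: from a neighborhood of $z$ meeting only finitely many members remove those members that do not contain $z$; the resulting neighborhood meets at most one member.
\end{proof}

\subsection*{All densities}
If $\kappa$ has uncountable cofinality, Proposition~\ref{prop:discrete} with $\lambda=\kappa$ is what we want. If $\kappa$ has countable cofinality, $\lambda=\kappa$ is not admitted in case (i), and Remark~\ref{rem:cof} shows that the proof may then break down. In that case we split $\kappa$ into countably many smaller pieces and first pull the pieces apart by the LFAP.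

For a cover $\mathcal V$ of $X$ and $A\subset X$ put $\operatorname{St}(A,\mathcal V)=\bigcup\{V\in\mathcal V:V\cap A\ne\emptyset\}$. The cover $\mathcal V$ \emph{star-refines} $\mathcal G$ if each $\operatorname{St}(V,\mathcal V)$, $V\in\mathcal V$, lies in a member of $\mathcal G$. Every open cover of a metrizable space has an open star-refinement.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Translate $X$ so that $0\in X$. Let $\kappa=\operatorname{dens}X>\omega$, let $f_\alpha:K_\alpha\to X$ $(\alpha<\kappa)$ be maps of compact spaces and $\mathcal U$ an open cover of $X$. Empty $K_\alpha$ may be replaced by points and disregarded at the end, so we assume $K_\alpha\ne\emptyset$. If $\kappa$ has uncountable cofinality, apply Proposition~\ref{prop:discrete} in case (i) with $\lambda=\kappa$ and $C_0=\emptyset$.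

Let $\kappa$ have cofinality $\omega$. Then $\kappa$ is an uncountable limit cardinal, so $\kappa=\sup_j\lambda_j$ for uncountable successor cardinals $\lambda_0<\lambda_1<\dots<\kappa$. Successor cardinals are regular, so each $\lambda_j$ satisfies the requirements of case (i). Write $\kappa=\bigsqcup_{j\in\omega}A_j$ with $|A_j|=\lambda_j$.

\emph{Pulling the pieces apart.} Let $\mathcal W$ be an open star-refinement of $\mathcal U$. By Theorem~\ref{thm:A} there are maps $\hat f_j:X\to X$ $(j\in\omega)$, $\mathcal W$-near to $\mathrm{id}_X$, with $\{\hat f_j(X)\}_j$ locally finite. So there is an open cover $\mathcal G$ of $X$ each member of which meets only finitely many of the sets $\hat f_j(X)$. Let $\mathcal V$ be an open cover that refines $\mathcal W$ and star-refines $\mathcal G$. If $V\in\mathcal V$ meets $\operatorname{St}(\hat f_j(X),\mathcal V)$, then some $V'\in\mathcal V$ meets both $V$ and $\hat f_j(X)$, so $\operatorname{St}(V,\mathcal V)$ meets $\hat f_j(X)$. Since $\operatorname{St}(V,\mathcal V)$ lies in a member of $\mathcal G$, each $V\in\mathcal V$ meets $\operatorname{St}(\hat f_j(X),\mathcal V)$ for only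 finitely many~$j$.

\emph{Treating the pieces.} Successively for $j=0,1,\dots$ apply Proposition~\ref{prop:discrete} in case (i) with $\lambda=\lambda_j$ to the maps $\hat f_j\circ f_\alpha$ $(\alpha\in A_j)$, the cover $\mathcal V$ and the set
\[
C_0=\bigcup_{i<j}\ \bigcup_{\alpha\in A_i}g_\alpha(K_\alpha).
\]
For $j=0$ this set is empty; for $j\ge1$ it is a union of $\lambda_{j-1}$ separable sets, so its density is at most $\lambda_{j-1}<\lambda_j$. We get maps $g_\alpha$, $\mathcal V$-near to $\hat f_j\circ f_\alpha$ $(\alpha\in A_j)$.

\emph{Conclusion.} For $\alpha\in A_j$ and $x\in K_\alpha$ there are $W_1,W_2\in\mathcal W$ with $g_\alpha(x),\hat f_j(f_\alpha(x))\in W_1$ and $\hat f_j(f_\alpha(x)),f_\alpha(x)\in W_2$. As $W_1\cup W_2\subset\operatorname{St}(W_1,\mathcal W)$ lies in a member of $\mathcal U$, $g_\alpha$ is $\mathcal U$-near to $f_\alpha$. The compact sets $g_\alpha(K_\alpha)$ $(\alpha<\kappa)$ are pairwise disjoint: within one piece by discreteness, for different pieces by the choice of $C_0$. Since $g_\alpha(K_\alpha)\subset\operatorname{St}(\hat f_j(X),\mathcal V)$ for $\alpha\in A_j$, each point has a neighborhood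 that meets $\bigcup_{\alpha\in A_j}g_\alpha(K_\alpha)$ for only finitely many $j$, and for each of these $j$ the family $\{g_\alpha(K_\alpha)\}_{\alpha\in A_j}$ is discrete. So the whole family is locally finite and consists of pairwise disjoint closed sets; hence it is discrete.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{The separable case and the limits of the theorems}\label{sec:sep}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $X$ is non-separable, the first assertion is contained in Theorem~\ref{thm:main}. Let $X$ be separable, translated so that $0\in X$ has no totally bounded neighborhood in $X$. Then $X$ is infinite and $\operatorname{dens}X=\omega$. Proposition~\ref{prop:discrete} in case (ii), with $K_n=[0,1]^\omega$ and $C_0=\emptyset$, shows that $X$ satisfies the condition in Theorem~\ref{thm:T}(b). So $X$ is homeomorphic to $\ell_2$.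

Now let $X$ be a closed convex AR in a complete linear metric space. Then $X$ is complete, and the closure of a totally bounded subset of $X$ is a compact subset of $X$. So if $X$ is not locally compact, some point of $X$ has no totally bounded neighborhood in $X$, and $X$ is homeomorphic to $\ell_2(\operatorname{dens}X)$, which is infinite-dimensional because it is not locally compact. Conversely, infinite-dimensional Hilbert spaces are not locally compact.
\end{proof}

In Theorem~\ref{thm:main}, non-separability cannot be weakened to ``infinite-dimensional and not locally compact'', and in the first part of Theorem~\ref{thm:C} ``no totally bounded neighborhood'' cannot be weakened to ``no compact neighborhood'', as the following example shows.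

\begin{example}
Let $D\subset\mathbb R^2$ be the open unit disc together with the points $e^{i\theta}$, $\theta\notin\pi\mathbb Q$, and let
\[
X=D\times[0,1]^\omega\subset\mathbb R^2\times\mathbb R^\omega .
\]
Since the closed disc is strictly convex, $D$ is convex. It has countable complement in the closed disc, so it is a $G_\delta$ set and hence completely metrizable. Thus $X$ is a separable infinite-dimensional completely metrizable convex set, and it is an AR by Dugundji's theorem.

A point $p=e^{i\theta}\in D$ has no compact neighborhood in $D$: such a neighborhood would be closed in $\mathbb R^2$ and contain all points of $D$ close to $p$, so it would also contain the points $e^{i\theta'}\notin D$, $\theta'\in\pi\mathbb Q$, close to $p$. Since $D\times\{q\}$ is closed in $X$, the points $(p,q)$ of $X$ with $|p|=1$ have no compact neighborhood in $X$. In particular $X$ is not locally compact. But the points $(p,q)$ with $|p|<1$ do have compact neighborhoods. In a finite-dimensional Hilbert space all points have compact neighborhoods, and in an infinite-dimensional one no point has. So $X$ is not homeomorphic to a Hilbert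 space.
\end{example}

\begin{thebibliography}{9}

\bibitem{BC}
T.~Banakh and R.~Cauty,
\emph{Topological classification of closed convex sets in Frechet spaces},
arXiv:1006.3092 (2010).

\bibitem{BZ}
Banakh and Zarichnyi,
Cent. Eur. J. Math. \textbf{6} (2008), 77--86.

\bibitem{T}
Toru\'nczyk,
Fund. Math. \textbf{111} (1981), 247--262; correction ibid. \textbf{125} (1985), 89--93.

\end{thebibliography}

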